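\title{Finitely generated subgroups of the profinite completion\\ of a hyperbolic virtually special group}

\begin{abstract}
Let $G$ be a torsion-free hyperbolic virtually compact special group. We prove that every finitely generated closed subgroup of the profinite completion $\widehat G$ is projective or contains a free profinite group of rank $2$. It follows that finitely generated pro-$\mathcal C$ subgroups of $\widehat G$ are projective whenever the class $\mathcal C$, closed under subgroups, quotients and extensions, does not contain all finite groups, as conjectured by Lopes and Zalesskii. The proof works one prime at a time, by induction along a malnormal hierarchy. The subgroup acts on a profinite Bass--Serre tree, and we show that the edges that can carry $p$-primary cohomology form stars, which may be collapsed. The prosoluble case of the conjecture is used as an input.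
\end{abstract}

\section{Introduction}\label{sec:intro}

A profinite group is \emph{projective} if its cohomological dimension is at most $1$; equivalently, if it is isomorphic to a closed subgroup of a free profinite group. A discrete group is free exactly when it is a subgroup of a free group, so the second description makes projective groups the profinite counterpart of free groups. We ask which subgroups of the profinite completion $\widehat G$ of a hyperbolic group $G$ are projective. Throughout, subgroups of profinite groups are closed, homomorphisms between profinite groups are continuous, generation is topological, and $\widehat F_d$ is the free profinite group of rank $d$, that is, the profinite completion of the free group $F_d$.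

Recall that a subgroup of a torsion-free hyperbolic group $G$ that contains no copy of $F_2$ is trivial or infinite cyclic, and in particular free. In $\widehat G$ the natural object to exclude is $\widehat F_2$, and many more subgroups survive. For instance, a Sylow pro-$p$ subgroup of $\widehat F_2$ maps onto the Sylow subgroup $\mathbb Z_p^2$ of the abelianization $\widehat{\mathbb Z}^2$; two preimages of a basis generate a pro-$p$ group that is not procyclic and contains no $\widehat F_2$. So ``cyclic'' has no chance of surviving the passage to $\widehat G$, while ``free'', read as ``projective'', might. It does for free $G$, where all subgroups of $\widehat G$ are projective by definition.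

A natural supply of groups without $\widehat F_2$ is the following. Let $\mathcal C$ be a class of finite groups closed under taking subgroups, quotients and extensions; a \emph{pro-$\mathcal C$ group} is an inverse limit of groups in $\mathcal C$. Examples are the finite $p$-groups, the finite soluble groups, and the finite groups of order prime to $7$, among which is $A_5$. A group is \emph{virtually compact special} if it has a finite-index subgroup isomorphic to the fundamental group of a compact special cube complex in the sense of Haglund and Wise \cite{HW08} (see Section~\ref{sec:background}). The statement below is conjectured by Lopes and Zalesskii \cite{LZ}, where the case of prosoluble $H$ is quoted as a known result.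

\begin{theorem}\label{thm:A}
Let $G$ be a torsion-free hyperbolic virtually compact special group, and let $H$ be a finitely generated pro-$\mathcal C$ subgroup of $\widehat G$, where $\mathcal C$ does not contain all finite groups. Then $H$ is projective.
\end{theorem}

We prove a stronger statement that concerns one prime at a time. For a prime $p$ let $\mathcal P_p$ be the class of profinite groups $R$ such that $H^1(W,\mathbb F_p)=\operatorname{Hom}(W,\mathbb F_p)$ is finite for every open subgroup $W\le R$. Open subgroups of finitely generated profinite groups are finitely generated, so finitely generated profinite groups lie in $\mathcal P_p$ for all $p$. The condition $R\in\mathcal P_p$ is the part of finite generation that cohomology with $\mathbb F_p$-coefficients can see, and it is the part that we can carry through an induction. We write $\operatorname{cd}_p$ for the cohomological $p$-dimension.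

\begin{theorem}\label{thm:B}
Let $G$ be a torsion-free hyperbolic virtually compact special group, $p$ a prime, and $H\le\widehat G$ a closed subgroup with $H\in\mathcal P_p$ that has no closed subgroup isomorphic to $\widehat F_2$. Then $\operatorname{cd}_p(H)\le 1$. In particular, every finitely generated closed subgroup of $\widehat G$ is projective or contains $\widehat F_2$.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Theorem~\ref{thm:B}]
Write $H=\varprojlim H_i$ with $H_i\in\mathcal C$, and let $J\le H$ be closed. An open normal subgroup of $J$ contains $J\cap\ker(H\to H_i)$ for some $i$, so every finite quotient of $J$ is a quotient of a subgroup of some $H_i$ and lies in $\mathcal C$. Suppose $H$ contains $\widehat F_2$. Then it contains the open subgroups of $\widehat F_2$, which are free profinite of arbitrarily large finite rank, and every finite group is a quotient of one of them. Then $\mathcal C$ contains all finite groups, a contradiction. So $H$ contains no $\widehat F_2$, and it is projective by Theorem~\ref{thm:B}.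
\end{proof}

The last result gives a converse and shows that the hypotheses on $H$ are needed.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(i)] Let $G$ be as in Theorem~\ref{thm:B} and in addition non-elementary. A finitely generated profinite group $H$ containing no $\widehat F_2$ embeds in $\widehat G$ if and only if it is projective.
\item[(ii)] In Theorem~\ref{thm:B} neither the hypothesis $H\in\mathcal P_p$ nor the hypothesis on $\widehat F_2$ can be dropped.
\end{enumerate}
\end{theorem}

Two of the hypotheses on $G$ are also easily seen to be needed. The group $G=\mathbb Z/p$ is hyperbolic and virtually trivial, and $H=G$ has $\operatorname{cd}_p(H)=\infty$. The group $G=\mathbb Z^2$ is torsion-free and is the fundamental group of a torus, a compact special complex, and $H=\mathbb Z_p^2\le\widehat G$ has $\operatorname{cd}_p(H)=2$. These are exactly the two configurations that we exclude by means of the prosoluble case of Theorem~\ref{thm:A}; it enters only in Lemmas~\ref{lem:torsionfree} and~\ref{lem:malnormal}.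

\section{The argument for a discrete group}\label{sec:model}

After passing to a subgroup of finite index, $G$ splits over a malnormal subgroup into simpler groups of the same kind, and the proof is an induction along these splittings. The inductive step compares the cohomology of a group acting on a tree with that of the vertex stabilizers. Here is this step for a discrete group.

\begin{example}\label{ex:discrete}
Let $H$ be a torsion-free discrete group without subgroups isomorphic to $F_2$, acting without inversion on a tree $\mathcal T$ so that a nontrivial element fixes at most one edge. We claim that $H^n(H,M)\to\prod_v H^n(H_v,M)$ is injective for $n\ge2$ and every $H$-module $M$.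

Let $E^+$ be the set of edges with nontrivial stabilizer. Suppose $e,e'\in E^+$ have no common vertex. Take $1\ne a\in H_e$ and $1\ne b\in H_{e'}$, let $[x,x']$ be the geodesic from $e$ to $e'$, and let $f$ and $f'$ be its edges at $x$ and at $x'$. Removing the open edge $f$ cuts $\mathcal T$ into halves $P\ni x$ and $P'\ni x'$. For $k\ne0$ the element $a^k\neq1$ fixes $e$, so it fixes $x$ and moves $f$ to another edge at $x$; hence $a^kP'\subseteq P$. The element $b^k$ fixes $x'$ and moves $f'$ to another edge at $x'$; as $P$ is reached from $x'$ through $f'$, the set $b^kP$ is reached through $b^kf'\ne f'$, so $b^kP\subseteq P'$. By ping-pong $\langle a,b\rangle\cong F_2$, a contradiction.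

So any two edges of $E^+$ meet, and since a tree has no triangles, $E^+$ is empty or a \emph{star}: all its edges share a vertex $z$. In the second case $H$ preserves $E^+$ and fixes $z$, so $H=H_z$ and the claim is trivial. In the first case we use the exact sequence $0\to M\to M^{V}\to M^{E}\to0$ of modules of functions on vertices and edges. By Shapiro's lemma it yields an exact sequence
\[
\prod_{e} H^{n-1}(H_e,M)\to H^n(H,M)\to\prod_{v}H^n(H_v,M),
\]
with products over orbit representatives, and the left term vanishes because $H_e=1$ and $n-1\ge1$.
\end{example}

The profinite proof has the same skeleton, with four new difficulties.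

\emph{Malnormality must survive completion.} The condition that a nontrivial element fixes at most one edge has to hold for $\widehat G$ acting on the profinite tree $T$. This is Lemma~\ref{lem:malnormal}.

\emph{Ping-pong is not available.} Two edges of $T$ need not be at finite distance, and a group acting freely on a profinite tree need not be the completion of a free group: $\mathbb Z_p\le\widehat{\mathbb Z}$ is an example. What does force a full profinite completion is a connected invariant subgraph with \emph{finite quotient} (Example~\ref{ex:line} and Lemma~\ref{lem:cocompact}). This only gives information about edges of $E^+$ that are connected to each other through $E^+$. So we obtain not one star but a profinite family of stars (Proposition~\ref{prop:stars}), and the two cases of Example~\ref{ex:discrete} are merged by collapsing all stars at once (Section~\ref{sec:cohomology}).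

\emph{The set $E^+$ must be replaced by closed sets.} A limit of nontrivial elements can be trivial, so nothing forces $E^+$ to be closed. We fix an open normal subgroup $U$ of $H$ and use only the edges whose stabilizer has an element of order $p$ in $H/U$; every cohomology class lives at such a finite level.

\emph{Finiteness must be produced and inherited.} The finite quotient needed above comes from counting conjugacy classes of finite $p$-subgroups in virtually free approximations of $\widehat G$ (Proposition~\ref{prop:classes}), which uses $H\in\mathcal P_p$. The induction then needs the property $\mathcal P_p$ for vertex stabilizers (Lemma~\ref{lem:inherit}).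

\section{Background}\label{sec:background}

\subsection{Profinite groups}

We use the following standard facts. If $G_0$ has finite index in a residually finite group $G$, its closure $\overline{G_0}$ in $\widehat G$ is open and isomorphic to $\widehat{G_0}$, and every open subgroup $W$ of $\widehat G$ is the closure of $W\cap G$. An open subgroup of index $n$ in $\widehat F_2$ is isomorphic to $\widehat F_{n+1}$. Finitely generated profinite groups are Hopfian: surjective endomorphisms are injective. A profinite group $R$ has Sylow pro-$p$ subgroups, epimorphisms map them onto Sylow pro-$p$ subgroups, and $p\mid|R|$ means that they are nontrivial. The orbit space $R\backslash Y$ of a continuous action on a profinite space $Y$ is profinite.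

Cohomology is continuous cohomology with coefficients in discrete modules. It commutes with direct limits of modules, and $H^n(R,\mathcal M)=\varinjlim_U H^n(R/U,\mathcal M^U)$ over the open normal subgroups $U$. We have $\operatorname{cd}_p(R)\le1$ if and only if $H^2(R,M)=0$ for all finite $p$-primary modules $M$, and $\operatorname{cd}(R)=\sup_p\operatorname{cd}_p(R)$. If $R'\le R$ is closed then $\operatorname{cd}_p(R')\le\operatorname{cd}_p(R)$, with equality if $R'$ is a Sylow pro-$p$ subgroup. Every epimorphism from a profinite group onto a projective group splits.

\begin{theorem}[Serre]\label{thm:serre}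
If a profinite group $H$ has no element of order $p$ and $H_0\le H$ is open, then $\operatorname{cd}_p(H)=\operatorname{cd}_p(H_0)$.
\end{theorem}

\begin{lemma}\label{lem:Pp}
The class $\mathcal P_p$ is closed under open subgroups and quotients. If every open subgroup of $R$ contains an open subgroup $W_0$ with $H^1(W_0,\mathbb F_p)$ finite, then $R\in\mathcal P_p$.
\end{lemma}

\begin{proof}
Closure under open subgroups is part of the definition. If $W$ is open in a quotient of $R$, then $\operatorname{Hom}(W,\mathbb F_p)$ embeds in $\operatorname{Hom}(W',\mathbb F_p)$ for the preimage $W'$ of $W$. For the last statement let $W\le R$ be open, take $W_0\le W$ as in the hypothesis, and let $W_1\le W_0$ be open and normal in $W$. A homomorphism $W\to\mathbb F_p$ that vanishes on $W_0$ factors through the finite group $W/W_1$. So restriction $H^1(W,\mathbb F_p)\to H^1(W_0,\mathbb F_p)$ has finite kernel and finite target.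
\end{proof}

A subgroup $J$ of a discrete group $G$ is a \emph{virtual retract} if there are a finite-index subgroup $G'\ge J$ and a homomorphism $\rho\colon G'\to J$ that is the identity on $J$.

\begin{lemma}\label{lem:retract}
Let $J$ be a virtual retract of a residually finite group $G$. Then $J$ is closed in the profinite topology of $G$, and the natural map $\widehat J\to\overline J\le\widehat G$ is an isomorphism.
\end{lemma}

\begin{proof}
The profinite topology of $G$ is Hausdorff, $G'$ is clopen, and $\rho$ is continuous as a map $G'\to G'$, so $J=\{g\in G':\rho(g)=g\}$ is closed. If $J_0\le J$ has finite index, then $\rho^{-1}(J_0)$ has finite index in $G$ and meets $J$ in $J_0$. So $G$ induces on $J$ its full profinite topology.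
\end{proof}

\subsection{Cube complexes}

A cube complex $X$ is \emph{nonpositively curved} if the link $\operatorname{lk}_X(v)$ of every vertex is a flag simplicial complex, that is, pairwise adjacent vertices of the link span a simplex. The vertices of $\operatorname{lk}_X(v)$ are the ends of edges of $X$ at $v$, and its simplices are the corners of cubes at $v$. The universal cover $\widetilde X$ is then a CAT(0) space; for compact $X$ the group $\pi_1X$ is torsion-free. A combinatorial map $Y\to X$ of such complexes is a \emph{local isometry} if it embeds each link as a \emph{full} subcomplex, one that contains every simplex whose vertices it contains. A local isometry with $Y$ connected is $\pi_1$-injective and lifts to an embedding of $\widetilde Y$ as a convex subcomplex of $\widetilde X$. If $X$ is compact and $\pi_1X$ is hyperbolic, a subgroup acting cocompactly on a convex subcomplex of $\widetilde X$ is quasiconvex, and quasiconvex subgroups are hyperbolic.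

A \emph{midcube} of a cube $[-1,1]^n$ is obtained by setting one coordinate to $0$. Gluing midcubes along common faces gives the \emph{hyperplanes} of $X$; a hyperplane $K$ is a connected cube complex whose vertices are midpoints of edges of $X$, the edges \emph{dual} to $K$. The \emph{open carrier} $N_o(K)$ is the union of the open cubes meeting $K$. If $K$ is embedded and $2$-sided then $N_o(K)\cong K\times(-1,1)$, and this extends to a combinatorial map $K\times[-1,1]\to X$. Hyperplanes of $\widetilde X$ are convex, and if $\widetilde K$ is a hyperplane of $\widetilde X$ over $K$, then $\operatorname{Stab}_{\pi_1X}(\widetilde K)$ is the image of $\pi_1K$ for a suitable choice of base points.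

Special complexes are nonpositively curved, and their hyperplanes are embedded and $2$-sided. Beyond this we use only the next theorem; its part (a) may serve as a definition. The Salvetti complex of a right-angled Artin group has one vertex, one edge for each generator, and one $n$-torus for each set of $n$ pairwise commuting generators.

\begin{theorem}[Haglund--Wise \cite{HW08}]\label{thm:HW08}
\begin{enumerate}
\item[(a)] A compact complex $X$ is special if and only if it admits a local isometry to the Salvetti complex of a finitely generated right-angled Artin group.
\item[(b)] Fundamental groups of compact special complexes are residually finite.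
\item[(c)] If $Y\to X$ is a local isometry of compact connected complexes and $X$ is special, then $\pi_1Y$ is a virtual retract of $\pi_1X$.
\item[(d)] If $X$ is compact special and $\pi_1X$ is hyperbolic, then all quasiconvex subgroups of $\pi_1X$ are virtual retracts.
\end{enumerate}
\end{theorem}

Part (d) is used only for Theorem~\ref{thm:C}. A subgroup $A\le G$ is \emph{malnormal} if $A\cap gAg^{-1}=1$ for all $g\in G\setminus A$.

\begin{theorem}[Haglund--Wise \cite{HW12}]\label{thm:HW12}
Let $Y$ be a compact connected nonpositively curved cube complex with $\pi_1Y$ hyperbolic, and let $K$ be an embedded $2$-sided hyperplane such that $\pi_1K$ is malnormal in $\pi_1Y$ and every component of $Y-N_o(K)$ is virtually special. Then $Y$ is virtually special.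
\end{theorem}

\begin{theorem}[Bestvina--Feighn]\label{thm:BF}
An amalgam of two hyperbolic groups over a subgroup that is quasiconvex and malnormal in both factors is hyperbolic.
\end{theorem}

Finally, taking for $\mathcal C$ the class of finite $\ell$-groups in the prosoluble case of Theorem~\ref{thm:A} gives the form in which we use that case.

\begin{theorem}[prosoluble case, as quoted in \cite{LZ}]\label{thm:soluble}
Theorem~\ref{thm:A} holds when $H$ is in addition prosoluble. In particular, if $G$ is torsion-free, hyperbolic and virtually compact special and $\ell$ is a prime, then every finitely generated pro-$\ell$ subgroup of $\widehat G$ is projective.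
\end{theorem}

\section{Profinite graphs}\label{sec:graphs}

A \emph{profinite graph} $D$ consists of profinite spaces $V$ and $E$ and continuous maps $d_0,d_1\colon E\to V$. Morphisms are pairs of continuous maps commuting with $d_0,d_1$; subgraphs are pairs of closed subsets $V',E'$ with $d_i(E')\subseteq V'$; group actions are continuous and commute with $d_0,d_1$, so an element fixing an edge fixes its ends. For a profinite space $Y$ and a finite abelian group $M$ let $C(Y,M)$ be the group of locally constant functions $Y\to M$, and for closed $Y'\subseteq Y$ let $C(Y,Y';M)$ be the subgroup of functions vanishing on $Y'$. Locally constant functions extend from closed subsets, so $C(Y,M)/C(Y,Y';M)=C(Y',M)$. Define $\partial\colon C(V,M)\to C(E,M)$ by $\partial f=f\circ d_1-f\circ d_0$.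

\subsection{Connectedness and components}

Paths are too short to define connectedness in an inverse limit of finite graphs, so one tests it with clopen sets. A clopen set $B\subseteq V$ is \emph{saturated} if no edge joins $B$ to its complement, and $D$ is \emph{connected} if $V\ne\emptyset$ and the only saturated clopen sets are $\emptyset$ and $V$. A function $f\in C(V,M)$ has $\partial f=0$ if and only if its level sets are saturated, so $D$ is connected if and only if $V\ne\emptyset$ and the kernel of $\partial$ on $C(V,\mathbb F_p)$ consists of the constants. For finite graphs this is the usual notion.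

\begin{lemma}\label{lem:conn}
\begin{enumerate}
\item[(a)] The image of a connected graph under a morphism is connected.
\item[(b)] An inverse limit $D=\varprojlim D_i$ of connected graphs is connected; the transition maps need not be onto.
\item[(c)] If $D$ is connected, a continuous map $r$ from $V$ to a profinite space with $r\circ d_0=r\circ d_1$ is constant. In particular a connected graph without edges is a single vertex.
\item[(d)] In a connected graph with an edge, every vertex is an end of an edge.
\end{enumerate}
\end{lemma}

\begin{proof}
(a), (c) Preimages of saturated clopen sets under a morphism, and of clopen sets under $r$, are saturated.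

(b) By compactness $V\ne\emptyset$, and $C(Y,\mathbb F_p)=\varinjlim C(Y_i,\mathbb F_p)$ for $Y=V,E$. Indeed, disjoint clopen subsets of $Y$ have disjoint images in some $Y_i$ and can be separated there by clopen sets, so each function comes from some level; and a clopen subset of $Y_i$ with empty preimage in $Y$ has empty preimage in some $Y_j$, so a function that dies in the limit dies at some level. Direct limits are exact, so $\ker\partial$ is the direct limit of the groups of constants.

(d) A vertex outside the closed set $d_0E\cup d_1E$ has a clopen neighborhood disjoint from it, and this neighborhood is saturated, nonempty and proper.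
\end{proof}

The saturated clopen sets form a Boolean algebra. Let $V\to\Pi=\pi_0(D)$ be the profinite quotient of $V$ whose clopen sets correspond to the saturated clopen sets of $V$. Then $C(\Pi,M)=\ker\partial$. The two ends of an edge have the same image in $\Pi$, so there is also a continuous map $E\to\Pi$, and the fiber over $\pi\in\Pi$ is a subgraph. These fibers are the \emph{components} of $D$. A connected subgraph lies in one component by Lemma~\ref{lem:conn}(c). If a profinite group $R$ acts on $D$, its elements permute the saturated clopen sets, and the resulting action on $\Pi$ is continuous because $R\times V\to R\times\Pi$ is a continuous surjection of compact Hausdorff spaces, hence a quotient map. In particular stabilizers of components are closed.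

\begin{lemma}\label{lem:components}
Components are connected.
\end{lemma}

\begin{proof}
Suppose the vertex set of the fiber over $\pi$ is $B_1\sqcup B_2$ with $B_1,B_2$ closed, nonempty, and not joined by an edge. Choose a clopen $B\supseteq B_1$ in $V$ disjoint from $B_2$. The edges joining $B$ to its complement form a clopen subset of $E$, whose image in $\Pi$ is closed and misses $\pi$. Let $B'$ be the preimage in $V$ of a clopen neighborhood of $\pi$ disjoint from that image. Then $B\cap B'$ is clopen and saturated, contains $B_1$ and misses $B_2$. This is impossible, since $B_1$ and $B_2$ have the same image $\pi$.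
\end{proof}

We call $D$ an \emph{$\mathbb F_p$-tree} if $0\to\mathbb F_p\to C(V,\mathbb F_p)\xrightarrow{\partial}C(E,\mathbb F_p)\to0$ is exact. Such a graph is connected, and surjectivity of $\partial$ expresses the absence of circuits. The two shortest circuits are excluded directly.

\begin{lemma}\label{lem:noloops}
An $\mathbb F_p$-tree has no loops and no two edges with the same pair of ends.
\end{lemma}

\begin{proof}
For clopen $B\subseteq E$ choose $f$ with $\partial f=1_B$. With $B=E$, a loop $e$ gives $1=\partial f(e)=0$. If $e\neq e'$ have the same pair of ends, choose $B$ containing $e$ but not $e'$; then $1=\partial f(e)=\pm\partial f(e')=0$.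
\end{proof}

\subsection{Cohomology with coefficients in functions}

In Example~\ref{ex:discrete} the cohomology of a module of functions was a product over orbits. In the profinite setting it behaves like the sections of a sheaf on the orbit space whose stalks are the cohomology groups of the stabilizers. Let $R$ be a profinite group, $Y$ a profinite $R$-space and $M$ a finite $R$-module. Then $C(Y,M)$ is a discrete $R$-module under $(rf)(y)=r\,f(r^{-1}y)$. For $y\in Y$ let
\[
\operatorname{res}_y\colon H^n(R,C(Y,M))\to H^n(R_y,M)
\]
be restriction to the stabilizer $R_y$ followed by evaluation at $y$.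

\begin{lemma}\label{lem:stalks}
\begin{enumerate}
\item[(a)] A class $x\in H^n(R,C(Y,M))$ is zero if and only if $\operatorname{res}_y(x)=0$ for all $y\in Y$.
\item[(b)] Each $\operatorname{res}_y$ is surjective.
\item[(c)] Let $Y'\subseteq Y$ be closed and invariant, with $H^n(R_y,M)=0$ for all $y\notin Y'$ and $n\ge1$. Then for $n\ge1$ we have $H^n(R,C(Y,Y';M))=0$, and restriction gives $H^n(R,C(Y,M))\cong H^n(R,C(Y',M))$.
\end{enumerate}
\end{lemma}

\begin{proof}
For clopen $B\subseteq R\backslash Y$ let $Y_B$ be its preimage in $Y$. A finite clopen partition $\{B_j\}$ of $R\backslash Y$ gives $C(Y,M)=\bigoplus_jC(Y_{B_j},M)$ as $R$-modules. Let $\bar y$ be the orbit of $y$. As $B$ shrinks to $\bar y$ we have $\varinjlim C(Y_B,M)=C(Ry,M)$: functions on $Ry$ extend, and the support of a function vanishing on $Ry$ has closed image in $R\backslash Y$ missing $\bar y$. By Shapiro's lemma, $\operatorname{res}_y$ induces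
\[
\varinjlim_{B\ni\bar y}H^n(R,C(Y_B,M))=H^n(R,C(Ry,M))\cong H^n(R_y,M).
\]
If $\operatorname{res}_y(x)=0$ for all $y$, then $x$ vanishes over the members of a clopen cover of $R\backslash Y$, hence over those of a finite clopen partition refining it, so $x=0$. Any class in $H^n(R_y,M)$ comes from some $H^n(R,C(Y_B,M))$, a direct summand of $H^n(R,C(Y,M))$; this gives (b). For (c), let $f\in C(Y,Y';M)$. The images in $R\backslash Y$ of the support of $f$ and of $Y'$ are disjoint closed sets, so a clopen set separates them. Thus $C(Y,Y';M)$ is the directed union of the modules $C(Y_B,M)$ with $Y_B\cap Y'=\emptyset$, whose cohomology in degrees $n\ge1$ vanishes by (a). The isomorphism follows from the long exact sequence of $0\to C(Y,Y';M)\to C(Y,M)\to C(Y',M)\to0$.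
\end{proof}

A finite group acting on an ordinary tree has a fixed subtree. For $\mathbb F_p$-trees a Smith-theoretic argument gives this for $p$-groups.

\begin{lemma}\label{lem:fixed}
If a finite $p$-group $P$ acts on an $\mathbb F_p$-tree $D$, then the fixed subgraph $D^P$ is an $\mathbb F_p$-tree; in particular it is nonempty and connected.
\end{lemma}

\begin{proof}
If $Z\le P$ is central of order $p$, then $P/Z$ acts on $D^Z$ with fixed subgraph $D^P$, so by induction we may assume $|P|=p$. Write $H^n=H^n(P,\mathbb F_p)\cong\mathbb F_p$ and $C(Y)=C(Y,\mathbb F_p)$. Points outside $Y^P$ have trivial stabilizer, so Lemma~\ref{lem:stalks}(c) gives $H^n(P,C(Y))=C(Y^P)\otimes H^n$ for $Y=V,E$ and $n\ge1$, compatibly with $\partial$. The long exact sequence reads, for $n\ge1$,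
\[
H^n\to C(V^P)\otimes H^n\xrightarrow{\partial}C(E^P)\otimes H^n\to H^{n+1}\to C(V^P)\otimes H^{n+1}.
\]
If $V^P=\emptyset$, then $E^P=\emptyset$ and $H^2=0$, which is false. So $V^P\ne\emptyset$, and the first and last maps, which are inclusions of constants, are injective. Hence the connecting map vanishes, and with $n=1$ we obtain the exact sequence $0\to\mathbb F_p\to C(V^P)\to C(E^P)\to0$.
\end{proof}

\section{Counting finite $p$-subgroups}\label{sec:classes}

A free product of $k$ copies of $\mathbb Z/p$ has $k$ conjugacy classes of subgroups of order $p$, and $\dim H^1(\,\cdot\,,\mathbb F_p)=k$: each class is detected by its own homomorphism to $\mathbb F_p$. The next proof reduces to a situation of this kind. We pass to a subgroup in which all stabilizers have order $1$ or $p$, and collapse the fixed trees to points, so that the remaining edges are permuted freely. The same collapsing device returns in Section~\ref{sec:cohomology}.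

\begin{proposition}\label{prop:classes}
Let $R\in\mathcal P_p$ act on an $\mathbb F_p$-tree $D$ so that some open normal subgroup $R_0$ acts freely. Then $R$ has finitely many conjugacy classes of finite $p$-subgroups.
\end{proposition}

\begin{proof}
A finite $p$-subgroup fixes a vertex by Lemma~\ref{lem:fixed}, so it meets $R_0$ trivially and has order at most $|R/R_0|$. It suffices to prove, by induction on $k$ and for all triples $(R,D,R_0)$ at once, that there are finitely many classes of subgroups of order $p^k$. Coefficients $\mathbb F_p$ are omitted from $C(\,\cdot\,)$.

\emph{Collapsing the fixed trees.} Let $R_1\le R_0$ be open and normal in $R$, let $\zeta\in R$ have order $p$, and put $R'=R_1\langle\zeta\rangle$. Stabilizers in $R'$ embed in $R'/R_1\cong\mathbb Z/p$. Let $V^1$, $E^1$ be the sets of vertices and edges with nontrivial $R'$-stabilizer. A point $y$ lies in $V^1\cup E^1$ if and only if it is fixed by an element of the coset $\zeta R_1$; this element $r(y)$ is then unique and generates the stabilizer. The set $\{(r,y):r\in\zeta R_1,\ ry=y\}$ is compact and projects injectively to the second coordinate, so $V^1,E^1$ are closed and $y\mapsto r(y)$ is continuous. For $e\in E^1$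 we have $r(d_0e)=r(e)=r(d_1e)$.

Let $Z\le R'$ have order $p$. We claim that $D^Z$ is a component of the graph $(V,E^1)$. It is a connected subgraph by Lemma~\ref{lem:fixed}, so it lies in a component $\Omega$. If $\Omega$ has no edge, it is a single vertex and equals $D^Z$. Otherwise all vertices of $\Omega$ lie in $V^1$ by Lemma~\ref{lem:conn}(d), and $r$ is constant on $\Omega$ by Lemma~\ref{lem:conn}(c). The constant value generates the stabilizer $Z$ of a vertex of $D^Z$, so $\Omega\subseteq D^Z$.

Put $\Pi'=\pi_0(V,E^1)$ and let $\pi_Z\in\Pi'$ be the point given by $D^Z$. For $Z\ne Z'$ we have $D^Z\cap D^{Z'}=\emptyset$, as stabilizers have order at most $p$. So $Z\mapsto\pi_Z$ is injective, $g\pi_Z=\pi_{gZg^{-1}}$ for $g\in R'$, and the stabilizer of $\pi_Z$ in $R'$ is $N_{R'}(Z)$. Now $C(\Pi')$ consists of the $f\in C(V)$ such that $\partial f$ vanishes on $E^1$. Since $D$ is an $\mathbb F_p$-tree,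
\[
0\to\mathbb F_p\to C(\Pi')\xrightarrow{\partial}C(E,E^1;\mathbb F_p)\to0
\]
is exact. Edges outside $E^1$ have trivial stabilizer, so $H^1(R',C(E,E^1;\mathbb F_p))=0$ by Lemma~\ref{lem:stalks}(c), and
\begin{equation}\label{eq:onto}
H^1(R',\mathbb F_p)\to H^1(R',C(\Pi'))\quad\text{is onto.}
\end{equation}

\emph{Subgroups of order $p$.} Let $\chi\colon R'\to\mathbb F_p$ be a homomorphism with kernel $R_1$. Let $Z_1,\dots,Z_m\le R'$ have order $p$ and be pairwise non-conjugate in $R'$. The points $\pi_{Z_i}$ lie in different orbits, so there are disjoint clopen $R'$-invariant sets $B_i\ni\pi_{Z_i}$ in $\Pi'$. Let $\chi_i\in H^1(R',C(\Pi'))$ be the image of $\chi$ under the module map $\mathbb F_p\to C(\Pi')$, $a\mapsto a1_{B_i}$. Then $\operatorname{res}_{\pi_{Z_j}}(\chi_i)$ is $\chi|_{N_{R'}(Z_j)}$ for $i=j$ and $0$ otherwise, and $\chi|_{Z_j}\ne0$ since $Z_j\cap R_1=1$. So the $\chi_i$ are linearly independent, and \eqref{eq:onto} gives $m\le\dim H^1(R',\mathbb F_p)$, which is finite because $R'$ is open in $R\in\mathcal P_p$. Take $R_1=R_0$. Every subgroup $Z$ of order $p$ lies in $R_0Z$, and only finitely many groups $R_0Z$ occur. This settles $k=1$.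

\emph{Normalizers lie in $\mathcal P_p$.} Let $Z\le R$ have order $p$, let $J=N_R(Z)$, and take $R'=R_1Z$. Then $N_{R'}(Z)=Z(R_1\cap J)$, and this product is direct because $[R_1\cap J,Z]\le R_1\cap Z=1$. By \eqref{eq:onto} and Lemma~\ref{lem:stalks}(b), restriction $H^1(R',\mathbb F_p)\to H^1(N_{R'}(Z),\mathbb F_p)$ is onto. So the target is finite, and so is its direct summand $H^1(R_1\cap J,\mathbb F_p)$. Every open subgroup of $J$ contains some $R_1\cap J$, so $J\in\mathcal P_p$ by Lemma~\ref{lem:Pp}.

\emph{Induction step.} With $J=N_R(Z)$, the group $J/Z\in\mathcal P_p$ acts on the $\mathbb F_p$-tree $D^Z$, and the image of $J\cap R_0$ is open, normal and acts freely. A subgroup $P$ of order $p^k$, $k\ge2$, contains a central subgroup $Z$ of order $p$, and $P\le N_R(Z)$. After conjugation $Z$ is one of finitely many groups, and by induction $P/Z$ lies in one of finitely many classes in $N_R(Z)/Z$.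
\end{proof}

\section{A malnormal hierarchy and its completion}\label{sec:hierarchy}

\subsection{Cutting along hyperplanes}

\begin{lemma}\label{lem:local}
Let $K$ be a hyperplane of a compact special complex $X$. The inclusion $X-N_o(K)\to X$ and the maps $K\cong K\times\{\pm1\}\to X$ are local isometries. If $X$ is connected, the stabilizer in $\pi_1X$ of a hyperplane of $\widetilde X$ is a virtual retract, and it is quasiconvex if $\pi_1X$ is hyperbolic.
\end{lemma}

\begin{proof}
A cube meets $K$ if and only if, at any given corner, one of its edges is dual to $K$. So the link of $v$ in $X-N_o(K)$ is the full subcomplex of $\operatorname{lk}_X(v)$ spanned by the edge-ends not dual to $K$. A vertex of $K\times\{1\}$ corresponds to an end $\eta$, at a vertex $v$, of an edge dual to $K$, and its link is the link of $\eta$ in $\operatorname{lk}_X(v)$. If vertices of this link span a simplex of $\operatorname{lk}_X(v)$, then together with $\eta$ they are pairwise adjacent and span a simplex by flagness; so the link of $\eta$ is full. The same applies to $K\times\{-1\}$. The inclusion of $K$ is homotopic through the carrier to $K\times\{1\}\to X$, so a hyperplane stabilizer is the image of $\pi_1(K\times\{1\})$.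 It is a virtual retract by Theorem~\ref{thm:HW08}(c), and it acts cocompactly on a convex subcomplex of $\widetilde X$.
\end{proof}

Let $\mathcal X$ be the class of compact connected special cube complexes $X$ such that $\pi_1X$ is hyperbolic and $\operatorname{Stab}_{\pi_1X}(\widetilde K)$ is malnormal in $\pi_1X$ for every hyperplane $\widetilde K$ of $\widetilde X$. Hyperbolicity makes the obstructions to malnormality finite in number, and separability removes them in a finite cover.

\begin{lemma}\label{lem:cover}
If $X_0$ is compact, connected and special with $\pi_1X_0$ hyperbolic, then some finite cover of $X_0$ is in $\mathcal X$.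
\end{lemma}

\begin{proof}
Let $G=\pi_1X_0$ and let $A$ be a hyperplane stabilizer. Fix a Cayley graph of $G$ in which each side of a geodesic quadrilateral lies in the $2\delta$-neighborhood of the other three, and in which $A$ is $\kappa$-quasiconvex. Suppose $1\ne x\in A\cap gAg^{-1}$. Then $1,x^n\in A$ and $g,x^ng\in gA$, so geodesics $[1,x^n]$ and $[g,x^ng]$ lie in the $\kappa$-neighborhoods of $A$ and $gA$. The other two sides of the quadrilateral $1,x^n,x^ng,g$ have length $|g|$, while $|x^n|\to\infty$ because $G$ is torsion-free. If $|x^n|/2>|g|+2\delta$, the midpoint of $[1,x^n]$ is not within $2\delta$ of the short sides, so it is within $2\delta$ of $[g,x^ng]$. Hence some $a\in A$ and $ga'\in gA$ are at distance at most $2\kappa+2\delta$, and $AgA$ contains the element $a^{-1}ga'$ of length at most $2\kappa+2\delta$. So there are only finitely many double cosets $Ag_iA\ne A$ with $A\cap g_iAg_i^{-1}\ne1$.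

There are finitely many hyperplane stabilizers up to conjugacy, and they are closed in the profinite topology by Lemmas~\ref{lem:local} and~\ref{lem:retract}. So there is a finite-index normal subgroup $N$ with $g_i\notin AN$ for all $i$ and all $A$ in a set of representatives. Let $n\in N$ with $(A\cap N)\cap n(A\cap N)n^{-1}\ne1$. Then $n\in A$ or $n\in Ag_iA$ for some $i$, and the latter gives $g_i\in ANA=AN$, a contradiction. So $A\cap N$ is malnormal in $N$. The cover with group $N$ is special by Theorem~\ref{thm:HW08}(a), and its hyperplane stabilizers are the groups $g(A\cap N)g^{-1}$ with $g\in G$, which are malnormal in $gNg^{-1}=N$.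
\end{proof}

\begin{lemma}\label{lem:split}
Let $X\in\mathcal X$ have an edge, let $K$ be a hyperplane of $X$, $G=\pi_1X$ and $A=\pi_1K$. Then $G$ is the fundamental group of a graph of groups with one edge, edge group $A$, and vertex groups $G_i=\pi_1X_i$, where the $X_i$ are the one or two components of $X-N_o(K)$. Each $X_i$ is in $\mathcal X$ and has fewer edges than $X$, and $\overline{G_i}\cong\widehat{G_i}$ in $\widehat G$.
\end{lemma}

\begin{proof}
The complex $X$ is obtained from $X-N_o(K)$ by gluing on $K\times[-1,1]$ along its two ends, which are connected; so there are one or two components $X_i$. The gluing maps are $\pi_1$-injective by Lemma~\ref{lem:local}, which gives the splitting. The edges dual to $K$ have been removed. Composing $X_i\to X$ with a local isometry to a Salvetti complex shows that $X_i$ is special. As $\widetilde X_i$ is convex in $\widetilde X$, the group $G_i$ is quasiconvex, hence hyperbolic. A hyperplane of $\widetilde X_i$ lies in a unique hyperplane $\widetilde K'$ of $\widetilde X$. The set $\widetilde K'\cap\widetilde X_i$ is a locally finite disjoint union of hyperplanes of $\widetilde X_i$ and is convex, hence connected, so it equals the given hyperplane.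 Its stabilizer is therefore $G_i\cap\operatorname{Stab}_G(\widetilde K')$, which is malnormal in $G_i$. The last claim follows from Theorem~\ref{thm:HW08}(c) and Lemma~\ref{lem:retract}.
\end{proof}

\subsection{Profinite malnormality}

\begin{lemma}\label{lem:torsionfree}
If $G$ is torsion-free, hyperbolic and virtually compact special, then $\widehat G$ is torsion-free.
\end{lemma}

\begin{proof}
A subgroup of prime order $\ell$ would be projective by Theorem~\ref{thm:soluble}, but $\operatorname{cd}_\ell(\mathbb Z/\ell)=\infty$.
\end{proof}

Malnormality of $A$ in $G$ says nothing directly about elements of $\widehat G\setminus G$. We convert a failure of malnormality into a forbidden subgroup. In the double $G*_AG$, if $g\notin A$ conjugates an element of $A$ to $h\in A$, and $g'$ is the copy of $g$ in the second factor, then $g'g^{-1}$ has infinite order and commutes with $h$. Profinitely this produces $\mathbb Z_\ell^2$, and Theorem~\ref{thm:soluble} applies once the double is known to be a group of the same kind as $G$.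

\begin{lemma}\label{lem:malnormal}
In the situation of Lemma~\ref{lem:split}, $\overline A$ is malnormal in $\widehat G$.
\end{lemma}

\begin{proof}
\emph{The double.} Let $G^*=G*_AG$. It is torsion-free, and hyperbolic by Theorem~\ref{thm:BF} and Lemma~\ref{lem:local}. Adjacent edges of its Bass--Serre tree have stabilizers with trivial intersection, because $A$ is malnormal in $G$. An element fixing two edges fixes the geodesic between them and so two adjacent edges. Hence $A$ is malnormal in $G^*$.

We have $G^*=\pi_1Y$, where $Y$ consists of two copies of $X$ joined by $K\times[-1,1]$, each end being glued by the local isometry $K\cong K\times\{1\}\to X$. The link in $Y$ of a vertex $v$ is $\operatorname{lk}_X(v)$ with one cone attached for each vertex of $K$ mapping to $v$, over the full subcomplex that is the image of its link. A new cube has exactly one edge in the $[-1,1]$-direction at each corner, so cone points are pairwise non-adjacent. A set of pairwise adjacent vertices containing a cone point thus consists of this point and of pairwise adjacent vertices of its base, which span a simplex of the base by fullness. So the links are flag, and $Y$ is compact and nonpositively curved.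 The hyperplane $K\times\{0\}$ is embedded and $2$-sided with group $A$, and removing its open carrier leaves two copies of $X$. By Theorem~\ref{thm:HW12}, $G^*$ is virtually compact special.

\emph{Two commuting elements.} Let $i,i'\colon\widehat G\to\widehat{G^*}$ be induced by the two inclusions. They are injective, since the folding map $G^*\to G$ induces a left inverse of both, and they agree on $\overline A$. Suppose $g\in\widehat G\setminus\overline A$ and $1\ne h\in\overline A\cap g\overline Ag^{-1}$. By Lemma~\ref{lem:torsionfree} the procyclic group $\overline{\langle h\rangle}$ is torsion-free, so its nontrivial Sylow subgroups are of the form $\mathbb Z_\ell$. Replacing $h$ by a generator of one of them, we may assume $\overline{\langle h\rangle}\cong\mathbb Z_\ell$. Let $a=g^{-1}hg\in\overline A$ and $t=i'(g)i(g)^{-1}$. Then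
\[
t\,i(h)\,t^{-1}=i'(g)\,i(a)\,i'(g)^{-1}=i'(g)\,i'(a)\,i'(g)^{-1}=i'(h)=i(h).
\]

\emph{The element $t$ generates $\widehat{\mathbb Z}$.} As $\overline A$ is closed, there is a finite-index normal subgroup $N$ of $G$ with $g\notin\overline A\,\overline N$. Map $G^*$ onto $G^*_N=G/N*_{AN/N}G/N$, an amalgam of finite groups, which is virtually free and so embeds in its completion. Let $q\in G/N$ be the image of $g$, so $q\notin AN/N$, and let $q'$ be its copy in the second factor. The image of $t$ in $\widehat{G^*_N}$ is $u=q'q^{-1}\in G^*_N$, which is cyclically reduced of length $2$ and so has infinite order. A power $u^m$, $m\ge1$, lies in a finitely generated free subgroup of finite index. By M.~Hall's theorem $\langle u^m\rangle$ is a free factor of a finite-index subgroup, hence a virtual retract of $G_N^*$. By Lemma~\ref{lem:retract} the epimorphism $\widehat{\mathbb Z}\to\overline{\langle u\rangle}$, $1\mapsto u$, is injective on $m\widehat{\mathbb Z}$. Its kernel is therefore finite, hence trivial as $\widehat{\mathbb Z}$ is torsion-free. This isomorphism factors as $\widehat{\mathbb Z}\to\overline{\langle t\rangle}\to\overline{\langle u\rangle}$ with the first map onto, so $\overline{\langle t\rangle}\cong\widehat{\mathbb Z}$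 injects into $\widehat{G^*_N}$.

\emph{The contradiction.} Let $t_\ell$ generate the Sylow pro-$\ell$ subgroup of $\overline{\langle t\rangle}$. It commutes with $i(h)$, as centralizers are closed. The image of $\overline{\langle i(h)\rangle}$ in $\widehat{G^*_N}$ lies in the finite group $G/N$, while every nontrivial subgroup of $\overline{\langle t_\ell\rangle}\cong\mathbb Z_\ell$ is infinite and injects. So $\overline{\langle i(h)\rangle}\cap\overline{\langle t_\ell\rangle}=1$, and $i(h),t_\ell$ generate $\mathbb Z_\ell^2$. This finitely generated pro-$\ell$ group has $\operatorname{cd}_\ell=2$, contradicting Theorem~\ref{thm:soluble} for $G^*$.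
\end{proof}

\section{The profinite tree and its virtually free approximations}\label{sec:trees}

Until the end of Section~\ref{sec:cohomology} we fix $X\in\mathcal X$ with an edge, the splitting of $G=\pi_1X$ from Lemma~\ref{lem:split}, its Bass--Serre tree $\mathcal T$, with edges oriented $G$-invariantly so that $E(\mathcal T)=G/A$, and $\Gamma=\widehat G$. The letters $N,N',N_1,\dots$ denote finite-index normal subgroups of $G$.

The group $\Gamma$ acts on $T=\varprojlim N\backslash\mathcal T$ with malnormal edge stabilizers, but the stabilizers are infinite, so Lemma~\ref{lem:fixed} and Proposition~\ref{prop:classes} do not apply to them. The finite graphs $N\backslash\mathcal T$ are not trees. We interpolate between the two by unwrapping the circuits of $N\backslash\mathcal T$ while keeping the stabilizers finite.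

Put $\widetilde N=\langle N\cap G_x:x\in V(\mathcal T)\rangle$, a normal subgroup of $G$. By \cite[I.5.4, Cor.~1 of Thm.~13]{Serre}, $\pi_1(N\backslash\mathcal T)=N/\widetilde N$; here $n\in N$ corresponds to the image of the geodesic from a base vertex $x_0$ to $nx_0$, so the identification is natural in $N$. The group $\widetilde N$ is generated by its vertex stabilizers, so the same statement shows that $\mathcal T_N=\widetilde N\backslash\mathcal T$ is a tree. The group $\Phi_N=N/\widetilde N$ acts freely on $\mathcal T_N$: if $n\in N$ maps the orbit $\widetilde Nx$ to itself, then $n\in\widetilde N(N\cap G_x)=\widetilde N$. The quotient $N\backslash\mathcal T$ is finite, so $\Phi_N$ is free of finite rank and $G/\widetilde N$ is virtually free. If $\widetilde N\le N'\le N$, then $N\cap G_x\le N'\cap G_x\le N\cap G_x$ for all $x$, so $\widetilde{N'}=\widetilde N$. Define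
\[
T=\varprojlim_{N}N\backslash\mathcal T,\qquad T_N=\varprojlim_{N'\ge\widetilde N}N'\backslash\mathcal T,\qquad\Gamma_N=\widehat{G/\widetilde N}=\varprojlim_{N'\ge\widetilde N}G/N',\qquad F_N=\overline{\Phi_N}\le\Gamma_N.
\]
In the limits defining $T_N$ and $\Gamma_N$ one may restrict to the cofinal set of $N'$ with $\widetilde N\le N'\le N$. The group $\Gamma_N$ acts on $T_N$. If $N'\le N$ then $\widetilde{N'}\le\widetilde N$, which gives compatible maps $T_{N'}\to T_N$ and $\Gamma_{N'}\to\Gamma_N$. Since each $N$ contains $\widetilde N$, we have $T=\varprojlim T_N$ and $\Gamma=\varprojlim\Gamma_N$, and all these maps are onto. We write $x_N$ for the image in $T_N$ or $\Gamma_N$ of a point $x$ of $T$ or $\Gamma$.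

\begin{lemma}\label{lem:trees}
\begin{enumerate}
\item[(a)] $F_N\cong\widehat{\Phi_N}$ is open and normal in $\Gamma_N$ and acts freely on $T_N$, so stabilizers in $\Gamma_N$ of points of $T_N$ are finite. For open $W\le F_N$ we have $W\backslash T_N=(W\cap\Phi_N)\backslash\mathcal T_N$; in particular $F_N\backslash T_N=N\backslash\mathcal T$.
\item[(b)] Stabilizers in $\Gamma$ of vertices of $T$ are conjugates of the groups $\overline{G_i}$, and a nontrivial element of $\Gamma$ fixes at most one edge of $T$.
\item[(c)] For every finite abelian group $M$ the sequence $0\to M\to C(V,M)\xrightarrow{\partial}C(E,M)\to0$ is exact for $T$ and for each $T_N$. In particular these graphs are $\mathbb F_p$-trees for all $p$.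
\item[(d)] There is $N_*$ such that $N\backslash\mathcal T$ has no loops for $N\le N_*$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first statement holds because $\Phi_N$ is normal of finite index in $G/\widetilde N$, and $F_N=\varprojlim N/N'$ over $\widetilde N\le N'\le N$. As $\Phi_N$ acts freely on $\mathcal T_N$, the group $N/N'$ acts freely on $N'\backslash\mathcal T=(N'/\widetilde N)\backslash\mathcal T_N$ with quotient $N\backslash\mathcal T$. So $F_N$ acts freely on $T_N$. If two points of $T_N$ have the same image in $N\backslash\mathcal T$, the unique elements of the groups $N/N'$ carrying one to the other are compatible, so $F_N\backslash T_N=N\backslash\mathcal T$. An open $W\le F_N$ contains $F_{N'}=\overline{N'/\widetilde N}$ for some $N'$ with $\widetilde N\le N'\le N$. Here $T_{N'}=T_N$, so $F_{N'}\backslash T_N=(N'/\widetilde N)\backslash\mathcal T_N$, and it remains to divide by the finite group $W/F_{N'}=(W\cap\Phi_N)/(N'/\widetilde N)$.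

(b) We have $E(T)=\varprojlim N\backslash G/A=\Gamma/\overline A$, and in the same way $V(T)=\bigsqcup_i\Gamma/\overline{G_i}$. If $\gamma\ne1$ fixes the edges $g\overline A$ and $g'\overline A$, then $g\overline Ag^{-1}\cap g'\overline Ag'^{-1}\ne1$, so $g\overline A=g'\overline A$ by Lemma~\ref{lem:malnormal}.

(c) For the finite connected graph $N'\backslash\mathcal T$ the kernel of $\partial$ is $M$ and the cokernel is $H^1(N'\backslash\mathcal T,M)=\operatorname{Hom}(N'/\widetilde{N'},M)$, with transition maps given by restriction of homomorphisms. As in Lemma~\ref{lem:conn}(b) we pass to direct limits, and must show that every $\varphi\colon N'\to M$ trivial on $\widetilde{N'}$ restricts to zero at a deeper level. Take the level $N''$, the largest normal subgroup of $G$ inside $\ker\varphi$. For $T_N$ and $\widetilde N\le N'\le N$, the kernel of $\varphi$ contains the normal subgroup $\widetilde{N'}=\widetilde N$, so $N''\ge\widetilde N$ is one of the levels defining $T_N$.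

(d) In the amalgam case the ends of an edge lie in different $G$-orbits, and $N_*=G$ works. In the HNN case let $t$ be the stable letter, so that the edge $gA$ has ends $gG_1$ and $gtG_1$, and let $N_*$ be the kernel of the map $G\to\mathbb Z/2$ that kills $G_1$ and sends $t$ to $1$. A loop in $N\backslash\mathcal T$ means $gt\in NgG_1=gNG_1$ for some $g$, so $t\in NG_1\le N_*$, which is false.
\end{proof}

From now on the groups denoted $N,N_1,N_2$ are contained in $N_*$; these are cofinal.

\section{Edges with $p$-torsion in $H/U$ form stars}\label{sec:stars}

In this section and the next we fix a prime $p$ and a closed subgroup $H\le\Gamma$ with $H\in\mathcal P_p$ containing no $\widehat F_2$. Let $L_N$ be the image of $H$ in $\Gamma_N$.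

\begin{lemma}\label{lem:LN}
The group $L_N$ contains no $\widehat F_2$ and has finitely many conjugacy classes of finite $p$-subgroups.
\end{lemma}

\begin{proof}
Suppose $\widehat F_2\cong J\le L_N$. Lift two free generators to $H$ and let $J'\le H$ be generated by the lifts. The composite $\widehat F_2\to J'\to J\cong\widehat F_2$ is onto, hence injective by the Hopf property, so the epimorphism $\widehat F_2\to J'$ is an isomorphism, a contradiction. Also $L_N\in\mathcal P_p$ by Lemma~\ref{lem:Pp}, and Proposition~\ref{prop:classes} applies to its action on $T_N$ with $R_0=L_N\cap F_N$.
\end{proof}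

Fix an open normal subgroup $U$ of $H$ and put
\[
E_U=\{e\in E(T):p\text{ divides }|H_eU/U|\}.
\]
Equivalently, a Sylow pro-$p$ subgroup of $H_e$ is not contained in $U$. We restrict attention to $p$ for two reasons: Lemma~\ref{lem:fixed} is available only for $p$-groups, and the edges outside $E_U$ will not contribute to $p$-primary cohomology of $H/U$. The set $E_U$ is $H$-invariant since $U$ is normal. It is closed: by Cauchy's theorem it is the finite union, over the cosets $q\in H/U$ of order $p$, of the sets $\{e: he=e\text{ for some }h\in q\}$, each a projection of a compact subset of $q\times E(T)$. So $\mathcal G_U=(V(T),E_U)$ is a subgraph of $T$ on which $H$ acts. Our goal is to show that its components are stars.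

\subsection{Approximate malnormality and finitely many orbits}

On $T_N$ an element may fix many edges. But for elements outside $U$, which stay away from the identity, compactness shows that the fixed trees become invisible from any given level.

\begin{lemma}\label{lem:depth}
For each $N_1$ there is $N\le N_1$ with the following property. If $h\in H\setminus U$ and $h_N$ has $p$-power order and fixes an edge of $T_N$, then $T_N^{h_N}$ maps onto a single edge of $T_{N_1}$ with its ends.
\end{lemma}

\begin{proof}
For $N\le N_1$ let $\Sigma_N$ be the set of $(h,e,f)\in(H\setminus U)\times E(T)\times E(T)$ such that $h_N$ fixes $e_N$ and $f_N$, and $e,f$ have different images in $N_1\backslash\mathcal T$. These sets are compact and $\Sigma_{N'}\subseteq\Sigma_N$ for $N'\le N$. A triple in all of them has $he=e$, $hf=f$, $e\ne f$, $h\ne1$, contradicting Lemma~\ref{lem:trees}(b). So some $\Sigma_N$ is empty.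

Let $h$ be as in the statement. As $T\to T_N$ is onto, all edges of $T_N^{h_N}$ have the same image $\bar\varepsilon$ in $N_1\backslash\mathcal T=F_{N_1}\backslash T_{N_1}$. The graph $T_N^{h_N}$ is connected by Lemma~\ref{lem:fixed} and has an edge, so by Lemma~\ref{lem:conn}(a),(d) its image in $T_{N_1}$ is connected and lies in the preimage of $\bar\varepsilon$ and its ends. Let $\varepsilon$ be an edge over $\bar\varepsilon$. Since $\bar\varepsilon$ is not a loop, the orbits $F_{N_1}d_0\varepsilon$ and $F_{N_1}d_1\varepsilon$ are disjoint, and since $F_{N_1}$ acts freely, the preimage is the product of $F_{N_1}$ with one edge. The $F_{N_1}$-coordinate is continuous and constant along edges, hence constant on the connected image.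
\end{proof}

Thus a finite $p$-subgroup of $L_N$ coming from an edge $e\in E_U$ determines the image of $e$ in $T_{N_1}$, and counting subgroups counts edges. This is the first use of $H\in\mathcal P_p$.

\begin{lemma}\label{lem:orbits}
For each $N_1$, the image of $E_U$ in $T_{N_1}$ consists of finitely many $L_{N_1}$-orbits.
\end{lemma}

\begin{proof}
Take $N$ as in Lemma~\ref{lem:depth}. For $e\in E_U$ choose a Sylow pro-$p$ subgroup $P_e$ of $H_e$, and let $P_{e,N}$ be its image in $L_N$. It fixes $e_N$, so it is a finite $p$-group. Some $h\in P_e$ lies outside $U$, and $e_N\in T_N^{P_{e,N}}\subseteq T_N^{h_N}$. So all edges of $T_N^{P_{e,N}}$ map to $e_{N_1}$. By Lemma~\ref{lem:LN} there are $e^1,\dots,e^m\in E_U$ such that each $P_{e,N}$ equals $xP_{e^i,N}x^{-1}$ for some $i$ and $x\in L_N$. Then $T_N^{P_{e,N}}=xT_N^{P_{e^i,N}}$, so $e_{N_1}$ is the translate of $e^i_{N_1}$ by the image of $x$ in $L_{N_1}$.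
\end{proof}

\subsection{Finite quotients force free profinite groups}

We now come to the substitute for ping-pong. The mechanism is visible for $G=\mathbb Z$.

\begin{example}\label{ex:line}
Let $X$ be a circle with one edge. Then $A=G_1=1$, and $T=T_N$ has $V=E=\widehat{\mathbb Z}$, $d_0(x)=x$, $d_1(x)=x+1$; it is the inverse limit of the cycles $\mathbb Z/n$. Let $Y\le\widehat{\mathbb Z}$ be closed and let $\Omega\subseteq T$ be a connected $Y$-invariant subgraph with $\Delta=Y\backslash\Omega$ finite. We claim that $Y=0$ or $Y=n\widehat{\mathbb Z}\cong\widehat{\mathbb Z}$.

As $Y$ is the intersection of the groups $n\widehat{\mathbb Z}$ containing it, $\Delta$ embeds in the cycle $\mathbb Z/n$ for some $n$ with $Y\le n\widehat{\mathbb Z}$. If $\Delta$ misses an edge of the cycle, it is a segment, and its preimage in $T$ is the product of $n\widehat{\mathbb Z}$ with this segment. The first coordinate is constant on $\Omega$ and is shifted by elements of $Y$, so $Y=0$. If $\Delta$ is the whole cycle, let $x$ be a vertex of $\Omega$. Some edge $x'$ of $\Omega$ has $x'\equiv x$ modulo $n$. The vertices $x,x'$ of $\Omega$ have the same image in $\Delta$, so $x\in x'+Y$ and the edge $x$ lies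 in $\Omega$. The same argument with $d_1$ puts the edge $x-1$ in $\Omega$. So $\Omega$ maps onto every cycle $\mathbb Z/m$, hence $\Omega=T$, and $\widehat{\mathbb Z}/Y$ embeds in $\mathbb Z/n$, which means $Y=n\widehat{\mathbb Z}$.

So $\mathbb Z_p\le\widehat{\mathbb Z}$ acts freely on $T$ but preserves no connected subgraph with finite quotient.
\end{example}

\begin{lemma}\label{lem:cocompact}
Let $Y\le L_N$ be closed and let $\Omega\subseteq T_N$ be a connected $Y$-invariant subgraph with $Y\backslash\Omega$ finite. Put $Y_0=Y\cap F_N$ and $\Delta=Y_0\backslash\Omega$, a finite connected graph.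
\begin{enumerate}
\item[(a)] $Y_0\cong\widehat{\pi_1(\Delta)}$, and the free group $\pi_1(\Delta)$ has rank at most $1$.
\item[(b)] If $\Delta_1\subseteq\Delta$ is a connected subgraph with $\pi_1(\Delta_1)\to\pi_1(\Delta)$ onto, its preimage in $\Omega$ is connected.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Embedding $\Delta$ in a finite quotient.} Let $O$ range over the open subgroups with $Y_0\le O\le F_N$; their intersection is $Y_0$. If $x'\in Ox$ for all $O$, the nonempty compact sets $\{o\in O:ox=x'\}$ have a common point, so $x'\in Y_0x$. Hence the finite graph $\Delta$ embeds in $\Lambda=O\backslash T_N$ for some $O$, which we fix. Put $O_\Phi=O\cap\Phi_N$. Then $O=\widehat{O_\Phi}$, and by Lemma~\ref{lem:trees}(a) $\Lambda=O_\Phi\backslash\mathcal T_N$ is a finite graph with universal cover $\mathcal T_N$ and group $O_\Phi$. Let $\widetilde\Delta\subseteq\mathcal T_N$ be a component of the preimage of $\Delta$, and $\Psi$ its stabilizer in $O_\Phi$. Then $\widetilde\Delta$ is a tree, so it is the universal cover of $\Delta$ and $\Psi\cong\pi_1(\Delta)$. Extending a maximal subtree of $\Delta$ to $\Lambda$ shows that $\Psi$ is a free factor of $O_\Phi$, so $\overline\Psi\cong\widehat\Psi$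 in $O$ by Lemma~\ref{lem:retract}.

\emph{A candidate for $\Omega$.} For open normal $W\le O$ put $W_\Phi=W\cap\Phi_N$. Then $W\backslash T_N=W_\Phi\backslash\mathcal T_N\to\Lambda$ is a finite Galois cover with group $O/W=O_\Phi/W_\Phi$, and $T_N=\varprojlim W\backslash T_N$. The components of the preimage of $\Delta$ in $W\backslash T_N$ are the images of the translates $f\widetilde\Delta$, $f\in O_\Phi$. Let $\Omega'_W$ be the image of $\widetilde\Delta$. The translate $f\widetilde\Delta$ has the same image if and only if $f\widetilde\Delta=w\widetilde\Delta$ with $w\in W_\Phi$, that is, $f\in W_\Phi\Psi$. So the components at level $W$ form the $O$-set $O/W\Psi$, with inverse limit $O/\overline\Psi$. At each level the image of $\Omega$ is connected and lies over $\Delta$, so it lies in one component. These components are compatible, so there is $f\in O$ with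
\[
\Omega\subseteq\Omega''=\varprojlim_W\Omega_W,\qquad\Omega_W=f\Omega'_W.
\]
An element $o\in O$ preserves $\Omega''\neq\emptyset$ if and only if it preserves each component $\Omega_W$, so $\operatorname{Stab}_O(\Omega'')=\bigcap_Wf\Psi f^{-1}W=f\overline\Psi f^{-1}$.

\emph{$\Omega=\Omega''$.} Let $x$ be a vertex of $\Omega$ with image $x_W\in\Omega_W$, and let $\eta$ be an edge of $\Omega_W$ with $d_i\eta=x_W$. The image of $\eta$ in $\Lambda$ lies in $\Delta$, so it is the image of an edge $\epsilon$ of $\Omega$. The vertices $d_i\epsilon$ and $x$ of $\Omega$ have the same image in $\Lambda$, hence in $\Delta$, so $d_i\epsilon=yx$ with $y\in Y_0$. The edge $y^{-1}\epsilon\in\Omega$ has $d_i(y^{-1}\epsilon)=x$. Its image at level $W$ lies in the $O/W$-orbit of $\eta$ and has the same end $d_i$, so it equals $\eta$ because $O/W$ acts freely on vertices. Thus the image of $\Omega$ in the finite connected graph $\Omega_W$ contains all edges at each of its vertices, and it is all of $\Omega_W$. Since $\Omega$ is closed, $\Omega=\Omega''$.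

\emph{$Y_0=\operatorname{Stab}_O(\Omega)$.} Let $o\in\operatorname{Stab}_O(\Omega)$ and $x\in\Omega$. Then $ox$ and $x$ lie in $\Omega$ and have the same image in $\Lambda$, hence in $\Delta$. So $ox=yx$ with $y\in Y_0$, and $o=y$ by freeness. The other inclusion holds by hypothesis. Therefore $Y_0=f\overline\Psi f^{-1}\cong\widehat{\pi_1(\Delta)}$. Rank at least $2$ would give $\widehat F_2\le L_N$, contradicting Lemma~\ref{lem:LN}.

(b) The preimage of $\Delta_1$ in the universal cover $\widetilde\Delta$ is connected. It maps onto the preimage of $\Delta_1$ in $\Omega'_W$, which is therefore connected, and so is its translate, the preimage of $\Delta_1$ in $\Omega_W$. The inverse limit of these is the preimage of $\Delta_1$ in $\Omega$; apply Lemma~\ref{lem:conn}(b).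
\end{proof}

The rank bound in (a) is the only place, apart from the induction hypothesis, where the absence of $\widehat F_2$ is used.

\subsection{Stars}

\begin{proposition}\label{prop:stars}
Let $\Omega$ be a component of $\mathcal G_U$ with an edge, and $S=\operatorname{Stab}_H(\Omega)$. Then $H_x\le S$ for every vertex or edge $x$ of $\Omega$, and there is a vertex $z\in\Omega$ with $S=H_z$ such that every edge of $\Omega$ has $z$ as an end and every other vertex of $\Omega$ is an end of exactly one edge of $\Omega$.
\end{proposition}

The main point is that $S$ fixes a vertex. At a finite level Lemma~\ref{lem:cocompact} leaves two cases: a finite tree, where there is a fixed vertex, and a profinite line as in Example~\ref{ex:line}, where there is none. But an edge of this line is fixed by a $p$-element from outside $U$; such an element fixes the whole line, and then Lemma~\ref{lem:depth} collapses the line to one edge at the coarser level.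

\begin{proof}
An element fixing $x$ preserves the component of $x$, so $H_x\le S$.

\emph{Reduction to the levels $T_N$.} Let $\mathcal I_N\subseteq T_N$ be the $L_N$-invariant subgraph formed by the image of $E_U$ and the ends of its edges. Every vertex of $\Omega$ is an end of an edge of $\Omega$, so $\Omega$ maps to $\mathcal I_N$. Let $\Omega_N$ be the component of $\mathcal I_N$ containing the image of $\Omega$, and let $Y_N=\operatorname{Stab}_{L_N}(\Omega_N)$, a closed subgroup containing the image of $S$. For $N'\le N$ the image of $\Omega_{N'}$ is a connected subgraph of $\mathcal I_N$ meeting $\Omega_N$, so it lies in $\Omega_N$. The limit $\varprojlim\Omega_N$ is connected and contains $\Omega$. Its edges lie in $E_U$, because an edge of $T$ whose images all lie in the images of the closed set $E_U$ belongs to $E_U$. So the limit is a connected subgraph of $\mathcal G_U$ and equals $\Omega$. The sets of $S$-fixed vertices of the $\Omega_N$ form an inverse system of compact spaces. To find an $S$-fixed vertex of $\Omega$ it suffices to find one in $\Omega_{N_2}$ for each $N_2$.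

\emph{A fixed vertex in $\Omega_{N_2}$.} Apply Lemma~\ref{lem:depth} to $N_2$ and call the resulting subgroup $N_1\le N_2$. An element of $L_{N_1}$ carrying one edge of $\Omega_{N_1}$ to another lies in $Y_{N_1}$, and every vertex of $\Omega_{N_1}$ is an end of one of its edges. So $Y_{N_1}\backslash\Omega_{N_1}$ is finite by Lemma~\ref{lem:orbits}, and Lemma~\ref{lem:cocompact} applies with $Y_0=Y_{N_1}\cap F_{N_1}$ and $\Delta=Y_0\backslash\Omega_{N_1}$.

Suppose $\pi_1(\Delta)=1$. Then $Y_0=1$ and $\Omega_{N_1}=\Delta$ is a finite tree. Its automorphisms fix its central vertex or central edge, and $Y_{N_1}$ preserves orientations, so it fixes a vertex. The image of this vertex in $\Omega_{N_2}$ is fixed by $S$.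

Suppose $\pi_1(\Delta)\cong\mathbb Z$. Let $\gamma$ be the unique circuit of $\Delta$ and $\Theta\subseteq\Omega_{N_1}$ its preimage, which is connected by Lemma~\ref{lem:cocompact}(b). As $Y_0$ is normal in $Y_{N_1}$, this group acts on $\Delta$ and preserves $\gamma$, so $\Theta$ is $Y_{N_1}$-invariant. Take an edge of $\Theta$; it is $e_{N_1}$ for some $e\in E_U$. Choose $h\notin U$ in a Sylow pro-$p$ subgroup of $H_e$ and put $a=h_{N_1}$. Then $a$ fixes $e_{N_1}$, so it has finite order, necessarily a power of $p$, and $a\in Y_{N_1}$. On $\gamma$ it fixes an edge and its ends; going around the circuit, where each vertex carries exactly two edge-ends, we see that $a$ acts trivially on $\gamma$. So for each vertex or edge $x$ of $\Theta$ there is a unique $y(x)\in Y_0$ with $ax=y(x)x$. The function $y$ is continuous, as its graph $\{(x,y):ax=yx\}$ is compact. For an edge $\epsilon$ of $\Theta$ we have $a\,d_i\epsilon=d_i(y(\epsilon)\epsilon)=y(\epsilon)d_i\epsilon$, so $y(d_i\epsilon)=y(\epsilon)$. By Lemma~\ref{lem:conn}(c), $y$ is constant, equal to $y(e_{N_1})=1$. Thus $\Theta\subseteq T_{N_1}^a$, and by Lemma~\ref{lem:depth} all edges of $\Theta$ map to one edge $\varepsilon$ of $T_{N_2}$,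 which lies in $\Omega_{N_2}$. Since $S$ preserves $\Theta$, it fixes $\varepsilon$ and its ends.

\emph{The star.} Let $z\in\Omega$ be fixed by $S$; then $S\le H_z\le S$. Let $e$ be an edge of $\Omega$ and $h\ne1$ an element of a Sylow pro-$p$ subgroup of $H_e\le S$. Then $h$ fixes $e$ and $z$, and each $h_N$ has $p$-power order since it fixes $e_N$. So $T^h=\varprojlim T_N^{h_N}$ is connected by Lemmas~\ref{lem:fixed} and~\ref{lem:conn}(b). Its only edge is $e$ by Lemma~\ref{lem:trees}(b), so $z$ is an end of $e$ by Lemma~\ref{lem:conn}(d). A vertex $v\ne z$ of $\Omega$ is an end of some edge of $\Omega$; this edge has ends $v$ and $z$, and it is unique by Lemma~\ref{lem:noloops}.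
\end{proof}

We call a vertex $z$ as in the proposition a \emph{center} of $\Omega$. A component of $\mathcal G_U$ without edges is a single vertex $z$, which we also call its center. So every component has a center $z$, and its stabilizer in $H$ is $H_z$.

\section{Collapsing the stars}\label{sec:cohomology}

Let $U$ be an open normal subgroup of $H$, let $M$ be a finite $p$-primary $H$-module on which $U$ acts trivially, and put $Q=H/U$, $V=V(T)$, $E=E(T)$, $\Pi=\pi_0(\mathcal G_U)$. The finite group $Q$ acts on the orbit spaces $\bar V=U\backslash V$, $\bar E=U\backslash E$, $\bar E_U=U\backslash E_U$ and $\bar\Pi=U\backslash\Pi$. If $\bar y$ is the image of $y$, then $Q_{\bar y}=H_yU/U$, and $C(\bar V,M)=C(V,M)^U$, $C(\bar E,M)=C(E,M)^U$.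

A quotient of a tree by a group usually has circuits, but a quotient of a star by a group fixing its center is a star. This is why the sequence in (a) below remains exact after dividing by $U$, which lets us work with $Q$, for which the edges outside $E_U$ have stabilizers of order prime to $p$.

\begin{lemma}\label{lem:collapse}
\begin{enumerate}
\item[(a)] The sequence $0\to C(\bar\Pi,M)\to C(\bar V,M)\xrightarrow{\partial}C(\bar E_U,M)\to0$ is exact.
\item[(b)] Restriction gives $H^n(Q,C(\bar E,M))\cong H^n(Q,C(\bar E_U,M))$ for $n\ge1$.
\item[(c)] The map $\partial\colon H^n(Q,C(\bar V,M))\to H^n(Q,C(\bar E,M))$ is onto for $n\ge1$.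
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The kernel of $\partial$ consists of the $U$-invariant elements of $C(\Pi,M)$, which form $C(\bar\Pi,M)$. For surjectivity let $\phi\in C(\bar E_U,M)$, viewed as a $U$-invariant function on $E_U$. We solve $\partial g=\phi$ on each star, then near it, then globally.

Let $\Omega$ be a component with center $z$, stabilizer $S=H_z$ and image $\bar\pi\in\bar\Pi$. The fiber of $(\bar V,\bar E_U)$ over $\bar\pi$ is $(U\cap S)\backslash\Omega$. If $\Omega$ has no edge, put $g=0$ on the fiber. Otherwise the sets $E^{+}=\{e\in E(\Omega):d_0e=z\}$ and $E^{-}=\{e\in E(\Omega):d_1e=z\}$ are closed and $S$-invariant, they cover $E(\Omega)$, and they are disjoint as $T$ has no loops; so they are clopen in $E(\Omega)$. Let $o(e)$ be the other end of $e$, namely $d_1e$ on $E^+$ and $d_0e$ on $E^-$. By Proposition~\ref{prop:stars}, $o$ is a continuous $S$-equivariant bijection from the compact space $E(\Omega)$ onto $V(\Omega)\setminus\{z\}$. So $o$ is a homeomorphism onto a closed set, and $z$ is isolated in $V(\Omega)$. Define $g(z)=0$ and $g(o(e))=\pm\phi(e)$ for $e\in E^\pm$. Then $g$ is locally constant and $(U\cap S)$-invariant, and $\partial g(e)=g(o(e))-0=\phi(e)$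 on $E^+$ and $\partial g(e)=0-g(o(e))=\phi(e)$ on $E^-$.

Extend $g$ from the fiber to an element of $C(\bar V,M)$. The set where $\partial g\ne\phi$ is clopen in $\bar E_U$, and its image in $\bar\Pi$ is closed and misses $\bar\pi$. So $\partial g=\phi$ over a clopen neighborhood of $\bar\pi$. By compactness there are a clopen partition $B_1,\dots,B_k$ of $\bar\Pi$ and $g_j\in C(\bar V,M)$ with $\partial g_j=\phi$ over $B_j$. Both ends of an edge of $\bar E_U$ lie over the same point of $\bar\Pi$, so $\partial(1_{B_j}g_j)=1_{B_j}\partial g_j$ and $\partial\bigl(\sum_j1_{B_j}g_j\bigr)=\phi$.

(b) For $e\notin E_U$ the order of $Q_{\bar e}$ is prime to $p$, so $H^n(Q_{\bar e},M)=0$ for $n\ge1$. Apply Lemma~\ref{lem:stalks}(c).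

(c) By (b) and the long exact sequence of (a), it suffices to show that the map $H^{n+1}(Q,C(\bar\Pi,M))\to H^{n+1}(Q,C(\bar V,M))$ is injective. Let $x$ be in its kernel, and let $\bar\pi\in\bar\Pi$ come from a component with center $z$. Then $Q_{\bar\pi}=H_zU/U=Q_{\bar z}$, and evaluating a function at $\bar\pi$ is evaluating its pullback at $\bar z$. So $\operatorname{res}_{\bar\pi}(x)$ is $\operatorname{res}_{\bar z}$ of the image of $x$, which is $0$. By Lemma~\ref{lem:stalks}(a), $x=0$.
\end{proof}

We obtain the profinite form of the claim in Example~\ref{ex:discrete}.

\begin{proposition}\label{prop:inject}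
For $n\ge2$ and every finite $p$-primary $H$-module $M$, the map $H^n(H,M)\to\prod_{v\in V(T)}H^n(H_v,M)$ is injective.
\end{proposition}

\begin{proof}
Let $\delta$ be the connecting map of the sequence in Lemma~\ref{lem:trees}(c) for $T$. If $c\in H^n(H,M)$ vanishes on all $H_v$, its image in $H^n(H,C(V,M))$ is $0$ by Lemma~\ref{lem:stalks}(a), so $c=\delta(s)$ with $s\in H^{n-1}(H,C(E,M))$. The class $s$ is inflated from some $s_0\in H^{n-1}(H/U,C(U\backslash E,M))$ with $U$ open, normal and acting trivially on $M$. As $n-1\ge1$, Lemma~\ref{lem:collapse}(c) gives $s_0=\partial\tau_0$. Then $s=\partial(\operatorname{inf}\tau_0)$ and $c=\delta\partial(\operatorname{inf}\tau_0)=0$.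
\end{proof}

To use induction we need vertex stabilizers in $\mathcal P_p$. The collapsing argument controls $H^1$ of the stabilizers of components of $\mathcal G_U$, and the component of a vertex changes with $U$. So we single out the vertices whose stabilizer is the stabilizer of their component for every $U$, and show that the other stabilizers are contained in these. Call $z\in V(T)$ \emph{$p$-maximal} for $H$ if $H_w=H_e$ for every edge $e$ with ends $z,w$ and $p\mid|H_e|$.

\begin{lemma}\label{lem:maximal}
Every $H_v$ is contained in some $H_w$ with $w$ $p$-maximal.
\end{lemma}

\begin{proof}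
Suppose $v$ is not $p$-maximal: there is an edge $e$ with ends $v,w$, $p\mid|H_e|$ and $H_w\ne H_e$. We first show that $H_v=H_e$. Choose $U$ not containing a Sylow pro-$p$ subgroup of $H_e$, so that $e\in E_U$. By Proposition~\ref{prop:stars} the component of $e$ in $\mathcal G_U$ has $v$ or $w$ as a center. An element fixing $v$ and $w$ fixes $e$ by Lemma~\ref{lem:noloops}. If $v$ were a center, then $H_w\le H_v$, so $H_w=H_e$, a contradiction. So $w$ is a center, $H_v\le H_w$, and hence $H_v=H_e$.

Suppose $w$ is not $p$-maximal either. What we just proved gives an edge $e'$ at $w$ with $H_w=H_{e'}$. Then $1\ne H_e\le H_w=H_{e'}$, so $e'=e$ by Lemma~\ref{lem:trees}(b), and $H_w=H_e$, a contradiction.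
\end{proof}

\begin{lemma}\label{lem:inherit}
If $z$ is $p$-maximal, then $H_z\in\mathcal P_p$.
\end{lemma}

\begin{proof}
We first show that restriction $H^1(H,\mathbb F_p)\to H^1(H_z,\mathbb F_p)$ is onto. Let $\theta\colon H_z\to\mathbb F_p$ and choose $U$ with $H_z\cap U\le\ker\theta$, so that $\theta$ is inflated from $\theta_0$ on $H_zU/U=Q_{\bar z}$. Let $\pi\in\Pi$ be the component of $z$ in $\mathcal G_U$, with center $z'$. If $z'\ne z$, the edge $e\in E_U$ joining $z$ to $z'$ has $p\mid|H_e|$, so $H_{z'}=H_e\le H_z$ by $p$-maximality, and $H_z\le H_{z'}$ by Proposition~\ref{prop:stars}. In all cases the stabilizer of $\pi$ is $H_z$, and $Q_{\bar\pi}=Q_{\bar z}$. By Lemma~\ref{lem:stalks}(b) there is $x\in H^1(Q,C(\bar\Pi,\mathbb F_p))$ with $\operatorname{res}_{\bar\pi}(x)=\theta_0$. Its image $y\in H^1(Q,C(\bar V,\mathbb F_p))$ has $\operatorname{res}_{\bar z}(y)=\theta_0$, and $\partial y$ vanishes in $H^1(Q,C(\bar E_U,\mathbb F_p))$, hence in $H^1(Q,C(\bar E,\mathbb F_p))$ by Lemma~\ref{lem:collapse}(b). So $\operatorname{inf}y\in H^1(H,C(V,\mathbb F_p))$ maps to $0$ in $H^1(H,C(E,\mathbb F_p))$ and is the image of some $c\in H^1(H,\mathbb F_p)$. Then $c|_{H_z}=\operatorname{res}_z(\operatorname{inf}y)=\operatorname{inf}\theta_0=\theta$.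

Now let $H'\le H$ be open. It satisfies the hypotheses imposed on $H$, and $z$ is $p$-maximal for $H'$: if $e$ has ends $z,w$ and $p\mid|H'_e|$, then $p\mid|H_e|$, so $H_w=H_e$ and $H'_w=H'_e$. By the first part, $H^1(H'_z,\mathbb F_p)$ is a quotient of the finite group $H^1(H',\mathbb F_p)$. Every open subgroup of $H_z$ contains some $H'_z=H'\cap H_z$, so $H_z\in\mathcal P_p$ by Lemma~\ref{lem:Pp}.
\end{proof}

\section{Proofs of Theorems~\ref{thm:B} and~\ref{thm:C}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
First let $G=\pi_1X$ with $X\in\mathcal X$. We induct on the number of edges of $X$, for all $H$ at once. If there are none, $G=1$. Otherwise we are in the setting of Sections~\ref{sec:trees}--\ref{sec:cohomology}. Let $w$ be $p$-maximal. By Lemmas~\ref{lem:trees}(b) and~\ref{lem:split}, $H_w$ is isomorphic to a closed subgroup of some $\widehat{\pi_1X_i}$, where $X_i\in\mathcal X$ has fewer edges. It contains no $\widehat F_2$, and it lies in $\mathcal P_p$ by Lemma~\ref{lem:inherit}. By induction $\operatorname{cd}_p(H_w)\le1$, and then $\operatorname{cd}_p(H_v)\le1$ for all vertices $v$ by Lemma~\ref{lem:maximal}. Proposition~\ref{prop:inject} with $n=2$ gives $H^2(H,M)=0$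 for all finite $p$-primary $M$, that is, $\operatorname{cd}_p(H)\le1$.

Now let $G$ be arbitrary. It has a finite-index subgroup, again hyperbolic, that is the fundamental group of a compact connected special complex, and so by Lemma~\ref{lem:cover} a finite-index subgroup $G_0=\pi_1X$ with $X\in\mathcal X$. The group $H_0=H\cap\overline{G_0}$ is open in $H$, lies in $\overline{G_0}\cong\widehat{G_0}$, belongs to $\mathcal P_p$ and contains no $\widehat F_2$. So $\operatorname{cd}_p(H_0)\le1$. As $\widehat G$ is torsion-free by Lemma~\ref{lem:torsionfree}, Theorem~\ref{thm:serre} gives $\operatorname{cd}_p(H)=\operatorname{cd}_p(H_0)\le1$.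

A finitely generated $H$ lies in $\mathcal P_p$ for all $p$. If it contains no $\widehat F_2$, then $\operatorname{cd}_p(H)\le1$ for all $p$, and $H$ is projective.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(i) If $H$ embeds in $\widehat G$, it is projective by Theorem~\ref{thm:B}. Conversely let $H$ be projective and generated by $d\ge2$ elements. An epimorphism $\widehat F_d\to H$ splits, so $H$ embeds in $\widehat F_d$, which embeds in $\widehat F_2$ as an open subgroup of index $d-1$. It remains to embed $\widehat F_2$ in $\widehat G$. Let $G'\le G$ be a finite-index subgroup that is the fundamental group of a compact special complex. It is a non-elementary hyperbolic group, so it contains a quasiconvex free subgroup of rank $2$. By Theorem~\ref{thm:HW08}(d) this subgroup is a virtual retract of $G'$, so by Lemma~\ref{lem:retract} its closure in $\widehat{G'}\cong\overline{G'}\le\widehat G$ is $\widehat F_2$.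

(ii) Let $G$ be the fundamental group of a closed orientable surface of genus at least $2$; it is torsion-free, hyperbolic and virtually compact special. Surface groups are good, meaning that $H^n(\widehat G,M)\to H^n(G,M)$ is an isomorphism for all $n$ and all finite modules $M$. Since $H^2(G,\mathbb F_p)=\mathbb F_p$ and $G$ has cohomological dimension $2$, we get $\operatorname{cd}_p(\widehat G)=2$. A Sylow pro-$p$ subgroup $P$ of $\widehat G$ contains no $\widehat F_2$, since its closed subgroups are pro-$p$, but $\operatorname{cd}_p(P)=\operatorname{cd}_p(\widehat G)=2$. So the hypothesis $H\in\mathcal P_p$ cannot be dropped. The group $H=\widehat G$ is finitely generated, hence in $\mathcal P_p$, and has $\operatorname{cd}_p(H)=2$, so the hypothesis on $\widehat F_2$ cannot be dropped.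
\end{proof}

\begin{thebibliography}{9}

\bibitem{HW08}
Haglund and Wise, \emph{Special cube complexes}, GAFA 17 (2008).

\bibitem{HW12}
Haglund and Wise, \emph{A combination theorem for special cube complexes}, Ann. of Math. 176 (2012).

\bibitem{LZ}
Lucas C. Lopes and Pavel A. Zalesskii, \emph{Pro-$\mathcal{C}$ groups acting on profinite trees}, arXiv:2607.23875 (2026).

\bibitem{Serre}
Serre, \emph{Trees}.

\end{thebibliography}
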